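\title{Common hypercyclic vectors for products of backward shifts and the critical Hausdorff gauge}

\begin{abstract}
Let $B$ be the backward shift on $X=\ell_p(\mathbb N)$, $1\le p<\infty$, or $X=c_0(\mathbb N)$. We construct a compact set $\Lambda\subset[1,2]^2$ of Hausdorff dimension $0$ such that the operators $e^aB\times e^bB$, $(a,b)\in\Lambda$, have no common hypercyclic vector in $X\times X$. This answers in the negative a question of Bayart, Costa and Menet on parameter sets of dimension less than $1$. For products of $d\ge2$ shifts we find the critical Hausdorff gauge, $\psi_d(r)=(\log\frac1r)^{-d/(d-1)}$: a $\sigma$-compact parameter set of zero $\mathcal H^{\psi_d}$-measure has a residual set of common hypercyclic vectors, while for every gauge $\varphi=o(\psi_d)$ some compact set of zero $\mathcal H^\varphi$-measure has none. Both results follow from a characterization of the compact parameter sets with a common hypercyclic vector by a covering property that does not involve $X$.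
\end{abstract}

\section{Introduction}

\subsection{The question}

Throughout, $X$ is one of the spaces $\ell_p(\mathbb N)$, $1\le p<\infty$, or $c_0(\mathbb N)$, over the real or the complex scalars, where $\mathbb N=\{0,1,2,\dots\}$, and $B$ is the backward shift
\[
B(x_0,x_1,x_2,\dots)=(x_1,x_2,\dots).
\]
Let $T$ be an operator on a separable infinite-dimensional Banach space $Y$. A vector $y\in Y$ is \emph{hypercyclic} for $T$ if its orbit $\{T^ny:n\ge0\}$ is dense in $Y$, and $HC(T)$ is the set of such vectors. A family $(T_\lambda)_{\lambda\in\Lambda}$ has a \emph{common hypercyclic vector} if $\bigcap_{\lambda\in\Lambda}HC(T_\lambda)\ne\varnothing$.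

For $d\ge1$ and $a=(a^1,\dots,a^d)\in(0,\infty)^d$, let
\[
T_a=e^{a^1}B\times\dots\times e^{a^d}B,\qquad T_a(x^1,\dots,x^d)=(e^{a^1}Bx^1,\dots,e^{a^d}Bx^d),
\]
acting on $X^d$ with the norm $\|x\|=\max_i\|x^i\|$. The exponents are positive because $e^tB$ is a contraction for $t\le0$, and then all orbits are bounded. The parameter space $\mathbb R^d$ carries the sup-norm $|\cdot|$, distances and diameters refer to it, and $Q(a,r)$ is the closed ball, a cube of side $2r$.

Each $T_a$ has a residual set of hypercyclic vectors (see Example~\ref{ex:lipschitz}), so by Baire's theorem every countable family $(T_a)$ has a common one. For uncountable parameter sets the answer depends on the set. When $d=2$ the following facts are known.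
\begin{enumerate}
\item[(F1)] (Borichev) On $\ell_2\times\ell_2$, $\bigcap_{(a,b)\in(0,\infty)^2}HC(e^aB\times e^bB)=\varnothing$.
\item[(F2)] If $\Lambda\subset(0,\infty)^2$ is a Lipschitz curve, then $\bigcap_{(a,b)\in\Lambda}HC(e^aB\times e^bB)\ne\varnothing$.
\item[(F3)] If $\Lambda\subset(0,\infty)^2$ is compact and $\dim_{\mathcal H}\Lambda>1$, then the intersection is empty.
\item[(F4)] There is a set $\Lambda\subset(0,\infty)^2$ with $\dim_{\mathcal H}\Lambda=1$ for which the intersection is empty.
\end{enumerate}
Here $\dim_{\mathcal H}$ is the Hausdorff dimension. The exponent $1$ has a simple source. For $e^{nt}B^nx$ to be close to a given vector $u$, the coordinates of $x$ from position $n$ on must be close to those of $e^{-nt}u$; they then serve another exponent $t'$ only if $n|t-t'|$ is small. So time $n$ serves a ball of parameters of radius about $1/n$, and $\sum n^{-s}$ converges exactly when $s>1$. Passing to a smaller parameter set only makes a common vector easier to find, and in dimension $1$ both answers occur. One is led to expect a positive answer to the following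 question, posed in \cite{BCM}.

\medskip
\noindent\textbf{Question.} \emph{Let $\Lambda\subset(0,\infty)^2$ be compact with $\dim_{\mathcal H}\Lambda<1$. Does the family $(e^aB\times e^bB)_{(a,b)\in\Lambda}$ have a common hypercyclic vector?}

\subsection{Results}

\begin{theorem}\label{thm:answer}
There is a compact set $\Lambda\subset[1,2]^2$ with $\dim_{\mathcal H}\Lambda=0$ such that
\[
\bigcap_{(a,b)\in\Lambda}HC(e^aB\times e^bB)=\varnothing
\]
for $X=c_0(\mathbb N)$ and for $X=\ell_p(\mathbb N)$, $1\le p<\infty$. The same set $\Lambda$ works for all these spaces.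
\end{theorem}

To see how small such a set can be, we need a scale finer than dimension. A \emph{gauge} is a nonnegative function $\varphi$, defined and nondecreasing on some interval $(0,r_0)$, with $\varphi(0^+)=0$; we put $\varphi(0)=0$. The Hausdorff measure $\mathcal H^\varphi(E)$ of $E\subset\mathbb R^d$ is the limit, as $\rho\to0$, of the infimum of $\sum_\nu\varphi(\operatorname{diam}E_\nu)$ over all countable covers of $E$ by sets $E_\nu$ of diameter at most $\rho$. For $\varphi(r)=r^s$ we write $\mathcal H^s$, and $\dim_{\mathcal H}E=\inf\{s>0:\mathcal H^s(E)=0\}$. If $\varphi_1\le\varphi_2$ near $0$, then $\mathcal H^{\varphi_1}\le\mathcal H^{\varphi_2}$. For $d\ge2$ put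
\[
\psi_d(r)=\Bigl(\log\frac1r\Bigr)^{-d/(d-1)}\quad(0<r<1/e),\qquad\psi_d(r)=1\quad(r\ge1/e).
\]

\begin{theorem}\label{thm:A}
Let $d\ge2$ and let $\varphi$ be a gauge with $\varphi(r)=o(\psi_d(r))$ as $r\to0$. There is a nonempty compact set $\Lambda\subset[1,2]^d$ with $\mathcal H^\varphi(\Lambda)=0$ such that $\bigcap_{a\in\Lambda}HC(T_a)=\varnothing$ for every space $X$ in the list.
\end{theorem}

Theorem~\ref{thm:answer} is the case $d=2$, $\varphi(r)=(\log\frac1r)^{-3}$: for each $s>0$ we have $r^s\le\varphi(r)$ for small $r$, so $\mathcal H^s(\Lambda)=0$ for all $s>0$, and $\dim_{\mathcal H}\Lambda=0$.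

\begin{theorem}\label{thm:B}
Let $d\ge2$. If $\Lambda\subset(0,\infty)^d$ is $\sigma$-compact and $\mathcal H^{\psi_d}(\Lambda)=0$, then $\bigcap_{a\in\Lambda}HC(T_a)$ is residual in $X^d$.
\end{theorem}

By Theorem~\ref{thm:A}, the hypothesis $\mathcal H^{\psi_d}(\Lambda)=0$ cannot be weakened to $\mathcal H^\varphi(\Lambda)=0$ for any gauge $\varphi=o(\psi_d)$. For $d=2$ the threshold of Hausdorff type is therefore the gauge $(\log\frac1r)^{-2}$, far below dimension $1$. Above the threshold both answers occur: a nonconstant Lipschitz curve projects onto an interval and so has $\mathcal H^1>0$, a set of dimension greater than $1$ also has $\mathcal H^1>0$, both have $\mathcal H^{\psi_2}>0$ because $r\le\psi_2(r)$ for small $r$, and (F2) and (F3) give opposite answers. For sets with $\mathcal H^{\psi_d}(\Lambda)>0$ we make no claim beyond the next theorem, which turns the problem into one about coverings of $\Lambda$.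

\begin{definition}\label{def:schedule}
Let $\Lambda\subset(0,\infty)^d$, $\varepsilon>0$ and $N\ge1$. An \emph{$(\varepsilon,N)$-schedule} for $\Lambda$ is a finite set $I\subset\mathbb N\cap[N,\infty)$ of \emph{times}, with points $a_n\in\Lambda$ $(n\in I)$, such that
\begin{enumerate}
\item[(S1)] $\Lambda\subset\bigcup_{n\in I}Q(a_n,\varepsilon/n)$;
\item[(S2)] $m-n\ge1/\varepsilon$ for all $n<m$ in $I$;
\item[(S3)] $m\,a_m^i-n\,a_n^i\ge1/\varepsilon$ for all $n<m$ in $I$ and all $i\in\{1,\dots,d\}$.
\end{enumerate}
\end{definition}

The differences in (S2) and (S3) add up along $I$, so it is enough to check these two conditions for consecutive elements of $I$.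

\begin{theorem}\label{thm:C}
Let $d\ge1$ and let $\Lambda\subset(0,\infty)^d$ be compact and nonempty. The following are equivalent:
\begin{enumerate}
\item[(i)] $\bigcap_{a\in\Lambda}HC(T_a)\ne\varnothing$;
\item[(ii)] $\bigcap_{a\in\Lambda}HC(T_a)$ is residual in $X^d$;
\item[(iii)] for all $\varepsilon>0$ and $N\ge1$, the set $\Lambda$ has an $(\varepsilon,N)$-schedule.
\end{enumerate}
In particular, property \emph{(i)} does not depend on $X$.
\end{theorem}

The guess based on dimension accounts for (S1) and overlooks (S3). Section~\ref{sec:schedules} proves Theorem~\ref{thm:C} and tests the three conditions on simple sets. Section~\ref{sec:travel} shows what (S3) costs: the logarithm of the time is comparable to the distance that the centers $a_n$ have traveled. Sections~\ref{sec:cantor} and~\ref{sec:converse} prove Theorems~\ref{thm:A} and~\ref{thm:B}.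

\section{Schedules}\label{sec:schedules}

The space $X$ enters only through three properties, shared by all spaces in the list. First, $|x_k|\le\|x\|$ for every coordinate $x_k$ of $x\in X$. Second, $X$ has a countable dense set of finitely supported vectors. Third, $\|B\|\le1$, the forward shift $S(x_0,x_1,\dots)=(0,x_0,x_1,\dots)$ is an isometry, and $BS$ is the identity. We write $e_k$ for the unit vectors of $X$. The $k$-th coordinate of the $i$-th component of $T_a^nx$ is $e^{na^i}x^i_{n+k}$, and the map $(a,x)\mapsto T_a^nx$ is continuous, since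
\[
\|e^{ns}B^ny-e^{nt}B^nz\|\le|e^{ns}-e^{nt}|\,\|y\|+e^{nt}\|y-z\|.
\]

A set is \emph{residual} if it contains a countable intersection of dense open sets. A countable intersection of residual sets is residual, and by Baire's theorem a residual subset of $X^d$ is dense. We also use that a dense orbit enters each nonempty open set $U\subset X^d$ at infinitely many times: otherwise, removing finitely many points from $U$ would leave an open set that the orbit misses, and this set is nonempty because $X^d$ has no isolated points.

The three conditions describe a vector $x$ built from blocks $e^{-na_n^i}S^nu^i$, one for each $n\in I$. At time $n$ the block placed at $n$ must return $u$ for all parameters in the $n$-th ball, which is (S1); the earlier blocks must have been shifted out, which is (S2); and the later blocks, of size $e^{-ma^i_m}$, must stay small after multiplication by $e^{na^i_n}$, which is (S3).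

\begin{proof}[Proof of Theorem~\ref{thm:C}]
(ii)$\Rightarrow$(i) is Baire's theorem.

\smallskip
(i)$\Rightarrow$(iii). Let $x$ be a common hypercyclic vector, and fix $\varepsilon>0$ and $N\ge1$. We read the schedule off the times at which the orbits approach one target. Approaching $(e_0,\dots,e_0)$ would give (S1) and (S3); we use $(e_l,\dots,e_l)$ with $l=\lceil1/\varepsilon\rceil$, because the $l$ zero coordinates in front of the peak force (S2). Choose $\tau\in(0,\frac12)$ so small that
\[
\log\frac{1+\tau}{1-\tau}\le\varepsilon,\qquad\log\frac{1-\tau}{\tau}\ge\frac1\varepsilon,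
\]
and let $U_n=\{a\in\Lambda:\|T_a^nx-(e_l,\dots,e_l)\|<\tau\}$. The sets $U_n$ are open in $\Lambda$, and those with $n\ge N$ cover $\Lambda$, since each orbit enters the ball around the target infinitely often. By compactness there is a finite $I\subset[N,\infty)$ with $\Lambda=\bigcup_{n\in I}U_n$ and $U_n\ne\varnothing$ for $n\in I$. Pick $a_n\in U_n$. As the norm dominates the coordinates, every $a\in U_n$ satisfies, for all $i$,
\begin{equation}\label{eq:peak}
1-\tau<e^{na^i}|x^i_{n+l}|<1+\tau,\qquad e^{na^i}|x^i_{n+k}|<\tau\quad(k\ge0,\ k\ne l).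
\end{equation}
Dividing the first estimate for $a$ by the same estimate for $a_n$ gives $e^{n|a^i-a_n^i|}<\frac{1+\tau}{1-\tau}$, so $|a-a_n|\le\varepsilon/n$. This is (S1).

Let $n<m$ in $I$. Look at the coordinate $m+l$. It is the peak at time $m$, so $e^{ma_m^i}|x^i_{m+l}|>1-\tau$; and $m+l=n+k$ with $k>l$, so $e^{na_n^i}|x^i_{m+l}|<\tau$. Hence $ma_m^i-na_n^i>\log\frac{1-\tau}\tau\ge1/\varepsilon$, which is (S3). Suppose now that $m-n\le l$, and look at the coordinate $n+l$. It equals $m+k$ with $0\le k<l$, so \eqref{eq:peak} gives $e^{ma_m^i}|x^i_{n+l}|<\tau$ and $e^{na_n^i}|x^i_{n+l}|>1-\tau$. Since $\tau<1-\tau$, this yields $ma_m^i<na_n^i$, against (S3). Thus $m-n>l\ge1/\varepsilon$, which is (S2).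

\smallskip
(iii)$\Rightarrow$(ii). Let $\Lambda\subset[\alpha,\infty)^d$ with $\alpha>0$, and let $D\subset X^d$ be a countable dense set of finitely supported vectors. For $u\in D$ and $\sigma>0$ put
\[
G_{u,\sigma}=\{x\in X^d:\ \text{for every }a\in\Lambda\text{ there is }n\ge0\text{ with }\|T_a^nx-u\|<\sigma\}.
\]
An orbit is dense if and only if it comes within $1/h$ of each $u\in D$ for each integer $h\ge1$, so $\bigcap_{a\in\Lambda}HC(T_a)=\bigcap_{u\in D,\,h\ge1}G_{u,1/h}$. It suffices to show that each $G_{u,\sigma}$ is open and dense.

\emph{Open.} Let $x\in G_{u,\sigma}$. For each $a\in\Lambda$, continuity gives a time $n$ and open neighborhoods $V_a$ of $a$ and $W_a$ of $x$ such that $\|T_b^ny-u\|<\sigma$ for $b\in V_a$, $y\in W_a$. Finitely many $V_a$ cover $\Lambda$, and the intersection of the corresponding $W_a$ lies in $G_{u,\sigma}$.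

\emph{Dense.} Let $v\in X^d$ be finitely supported and $\sigma'>0$. We find $x\in G_{u,\sigma}$ with $\|x-v\|<\sigma'$. Let $s\ge1$ be such that all $u^i$ and $v^i$ are supported in $\{0,\dots,s-1\}$. Choose $N\ge s$ and $\varepsilon\le1/s$ with
\[
\|u\|\sum_{n\ge N}e^{-\alpha n}<\sigma',\qquad\|u\|(e^\varepsilon-1)+\|u\|e^\varepsilon\frac{e^{-1/\varepsilon}}{1-e^{-1/\varepsilon}}<\sigma.
\]
Take an $(\varepsilon,N)$-schedule with times $n_1<\dots<n_H$, write $b_q=a_{n_q}$, and put
\[
x^i=v^i+\sum_{q=1}^He^{-n_qb_q^i}S^{n_q}u^i\qquad(1\le i\le d).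
\]
Since $S$ is an isometry and $b_q^i\ge\alpha$, the first inequality gives $\|x-v\|<\sigma'$. Let $a\in\Lambda$. By (S1) there is $q$ with $n_q|a-b_q|\le\varepsilon$. We apply $e^{n_qa^i}B^{n_q}$ to each term of $x^i$.
\begin{itemize}
\item $B^{n_q}v^i=0$, since $n_q\ge s$.
\item For $t<q$, $B^{n_q}S^{n_t}u^i=B^{n_q-n_t}u^i=0$, since $n_q-n_t\ge1/\varepsilon\ge s$ by (S2).
\item The term $t=q$ gives $e^{n_q(a^i-b_q^i)}u^i$, which is within $(e^\varepsilon-1)\|u\|$ of $u^i$.
\item For $t>q$ we get $e^{n_qa^i-n_tb_t^i}S^{n_t-n_q}u^i$. Here $n_qa^i\le n_qb_q^i+\varepsilon$, and adding (S3) over the $t-q$ consecutive pairs between $q$ and $t$ gives $n_tb_t^i-n_qb_q^i\ge(t-q)/\varepsilon$. The norm is at most $\|u\|e^\varepsilon e^{-(t-q)/\varepsilon}$.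
\end{itemize}
Summing the geometric series and using the second inequality, $\|T_a^{n_q}x-u\|<\sigma$. Hence $x\in G_{u,\sigma}$.

Condition (iii) does not mention $X$, which gives the last assertion.
\end{proof}

\begin{example}[Lipschitz curves]\label{ex:lipschitz}
Let $\Lambda=\gamma([0,1])$, where $\gamma:[0,1]\to[\alpha,\infty)^d$, $\alpha>0$, and $|\gamma(s)-\gamma(t)|\le K|s-t|$ with $K>0$. Given $\varepsilon$ and $N$, fix an integer $A$ with $A\ge1/\varepsilon$ and $A\alpha\ge\varepsilon+1/\varepsilon$. Put $n_q=N+qA$, $s_0=0$ and $s_{q+1}=\min\{1,s_q+\varepsilon/(Kn_q)\}$. Since $\sum_q1/n_q=\infty$, we reach $s_H=1$ after finitely many steps. Let $a_{n_q}=\gamma(s_q)$ for $0\le q\le H$. On $[s_q,s_{q+1}]$ the curve stays within $\varepsilon/n_q$ of $\gamma(s_q)$, so (S1) holds; (S2) holds by the choice of $A$; and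
\[
n_{q+1}\gamma^i(s_{q+1})=n_q\gamma^i(s_{q+1})+A\gamma^i(s_{q+1})\ge n_q\gamma^i(s_q)-\varepsilon+A\alpha\ge n_q\gamma^i(s_q)+\frac1\varepsilon.
\]
So $\Lambda$ has a residual set of common hypercyclic vectors, as in (F2). A constant $\gamma$ gives the case of a single operator. For $d=1$ every compact $\Lambda\subset(0,\infty)$ lies in an interval, so Theorem~\ref{thm:A} has no analogue with one factor.
\end{example}

\begin{example}[(S1) bounds the dimension]\label{ex:dim}
If a compact $\Lambda$ has a common hypercyclic vector, then for each $N$ it is covered by cubes of diameter $2/n$ with distinct $n\ge N$. For $s>1$, $\sum_{n\ge N}(2/n)^s\to0$, so $\mathcal H^s(\Lambda)=0$ and $\dim_{\mathcal H}\Lambda\le1$. This gives (F3), and (F1) by restriction to $[1,2]^2$. It also shows that Theorem~\ref{thm:C} needs compactness: the countable set $\mathbb Q^2\cap[1,2]^2$ satisfies (i), but finitely many closed balls that cover it cover $[1,2]^2$, which has area $1>\sum_{n\ge N}4/n^2$ for large $N$; so (iii) fails for $\varepsilon=1$.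
\end{example}

The following form of the condition $\mathcal H^\varphi=0$ is used in the next example and in Section~\ref{sec:converse}.

\begin{lemma}\label{lem:cover}
Let $\varphi$ be a gauge, let $\Lambda\subset\mathbb R^d$ be compact and nonempty with $\mathcal H^\varphi(\Lambda)=0$, and let $\kappa>0$. There are finitely many points $b_\nu\in\Lambda$ and numbers $r_\nu>0$ with $\sum_\nu\varphi(r_\nu)<\kappa$ and $\Lambda\subset\bigcup_\nu Q(b_\nu,2r_\nu)$.
\end{lemma}

\begin{proof}
Cover $\Lambda$ by sets $E_1,E_2,\dots$, each meeting $\Lambda$, with $\sum_\nu\varphi(\operatorname{diam}E_\nu)<\kappa/2$. Let $r_\nu=\operatorname{diam}E_\nu$ if this is positive; otherwise pick $r_\nu>0$ with $\varphi(r_\nu)<2^{-\nu-1}\kappa$. Pick $b_\nu\in E_\nu\cap\Lambda$. The open ball of center $b_\nu$ and radius $2r_\nu$ contains $E_\nu$, so finitely many of these balls cover $\Lambda$.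
\end{proof}

\begin{example}[below dimension $1$, only (S3) can fail]\label{ex:onlyS3}
Let $\Lambda$ be compact with $\mathcal H^1(\Lambda)=0$, which holds when $\dim_{\mathcal H}\Lambda<1$. Given $\varepsilon$ and $N$, let $A=\lceil1/\varepsilon\rceil$ and apply Lemma~\ref{lem:cover} with $\varphi(r)=r$ and $\kappa=\varepsilon/(2(N+A))$. Number the balls so that $r_1\ge r_2\ge\cdots$. Then $qr_q<\kappa$, and the times $n_q=N+qA\le(N+A)q$ satisfy $2r_q\le\varepsilon/n_q$. So (S1) and (S2) hold with $a_{n_q}=b_q$. But the centers now come in the order of their radii, they may jump back and forth across $\Lambda$, and nothing ensures (S3).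
\end{example}

\section{Time and distance}\label{sec:travel}

Condition (S3) implies $\log a_m^i-\log a_n^i>-\log(m/n)$. A coordinate of the center may increase freely, but to decrease it by a factor one must let the time grow by the same factor. For $d=1$ one lists the centers from left to right and pays nothing. For $d\ge2$ most sets cannot be listed so that all coordinates increase, and since the centers stay in a bounded region, what goes up far must also come down. The next two lemmas make this quantitative in both directions. For a set of times $I$ and $j\ge0$ we call $I_j=I\cap[2^j,2^{j+1})$ the $j$-th \emph{block}.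

\begin{lemma}[travel costs time]\label{lem:travel}
Let $I$, $(a_n)_{n\in I}$ be a schedule for a set $\Lambda\subset[1,2]^d$, for any $\varepsilon$ and $N$. Let $0<\delta\le1$, and let $P_1,\dots,P_M\subset\mathbb R^d$ be at pairwise distances at least $\delta$. Then for each $j$, at most $6d/\delta$ of the sets $P_1,\dots,P_M$ contain a point $a_n$ with $n\in I_j$.
\end{lemma}

\begin{proof}
We first bound the length $\sum|a_m-a_n|$, the sum being over consecutive $n<m$ in $I_j$. Fix $i$ and put $t_n=\log a_n^i\in[0,\log2]$. For consecutive $n<m$ in $I_j$ we have $t_m-t_n>-\log(m/n)$. The numbers $\log(m/n)$ add up to less than $\log2$, so the negative increments of $(t_n)_{n\in I_j}$ have total size at most $\log2$. The sum of all increments is at most $\log2$, so the positive ones add up to at most $2\log2$, and the total variation of $(t_n)$ is at most $3\log2$. The exponential is $2$-Lipschitz on $[0,\log2]$, so the total variation of $(a^i_n)_{n\in I_j}$ is at most $6\log2$. As $|a_m-a_n|\le\sum_i|a_m^i-a_n^i|$, the length is at most $6d\log2\le5d$.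

If $q\ge1$ of the sets are visited, consider the $q$ times of first visit. Consecutive points among them lie in different sets, so the triangle inequality gives $(q-1)\delta\le5d$. Hence $q\le1+5d/\delta\le6d/\delta$.
\end{proof}

\begin{lemma}[timing a tour]\label{lem:timing}
Let $\alpha,\varepsilon>0$, let $N\ge1$ be an integer, and let $A=\lceil\varepsilon^{-1}\max(1,\alpha^{-1})\rceil$. Let $b_1,\dots,b_H\in[\alpha,\infty)^d$ and $\Delta_q=|b_{q+1}-b_q|$. Define
\[
n_1=N,\qquad n_{q+1}=\lceil n_q(1+\Delta_q/\alpha)\rceil+A.
\]
Then the times $n_q$ with the points $a_{n_q}=b_q$ satisfy \emph{(S2)} and \emph{(S3)}, and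
\begin{equation}\label{eq:timing}
n_q\le\bigl(N+(A+1)q\bigr)\exp\Bigl(\frac1\alpha\sum_{t<q}\Delta_t\Bigr)\qquad(1\le q\le H).
\end{equation}
\end{lemma}

\begin{proof}
We have $n_{q+1}-n_q\ge A\ge1/\varepsilon$. Using $b^i_{q+1}\ge\alpha$ twice, then $b_{q+1}^i+\Delta_q\ge b_q^i$ and $A\alpha\ge1/\varepsilon$,
\[
n_{q+1}b^i_{q+1}\ge n_qb^i_{q+1}+n_q\Delta_q+A\alpha\ge n_qb^i_q+\frac1\varepsilon.
\]
For \eqref{eq:timing}, let $E_q\ge1$ be the exponential factor. The bound holds for $q=1$, and if it holds for $q$, then
\[
n_{q+1}\le(n_q+A+1)e^{\Delta_q/\alpha}\le\bigl(N+(A+1)(q+1)\bigr)E_q\,e^{\Delta_q/\alpha}=\bigl(N+(A+1)(q+1)\bigr)E_{q+1}.\qedhere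
\]
\end{proof}

A finite grid in the plane already shows the whole mechanism.

\begin{example}[a grid takes exponential time]\label{ex:grid}
Let $d=2$, $p\ge1$, and let $F_p$ be the set of the $p^2$ points $(1+g/p,1+h/p)$, $0\le g,h<p$. We claim that every $(1,19)$-schedule for $F_p$ has $\max I\ge2^{p/24}$. The argument treats large and small balls differently.

\emph{Large balls: count volume.} If $n\le p$, an interval of length $2/n$ contains at most $2p/n+1\le3p/n$ of the numbers $1+g/p$, so $Q(a_n,1/n)$ contains at most $9p^2/n^2$ grid points. Since $\sum_{n\ge19}n^{-2}<1/18$, these balls contain at most half of $F_p$.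

\emph{Small balls: count travel.} If $n>p$, the ball $Q(a_n,1/n)$ contains no grid point other than $a_n$. So at least $p^2/2$ grid points are centers. By Lemma~\ref{lem:travel} with $\delta=1/p$, one block supplies at most $12p$ distinct centers. Hence at least $p/24$ blocks $I_j$ are nonempty, all with $j\ge4$, and the last one has $j\ge p/24$.

The bound has the right form. Run through the rows of $F_p$ alternately from left to right and from right to left. This tour has length $(p^2-1)/p<p$, every grid point is a center, and Lemma~\ref{lem:timing} with $\alpha=1$ gives an $(\varepsilon,N)$-schedule with $\max I\le(N+(A+1)p^2)e^p$.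
\end{example}

The example explains the gauge $\psi_d$. In dimension $d$, a grid of $p^d$ points with spacing $1/p$ needs a number of blocks of order $p^{d-1}$. Let $L$ be a small multiple of $p^{d-1}$ and replace each grid point by a cube of side $2^{-L}$. By time $2^L$ only a small fraction of the cubes has been reached, and after that time the balls are no larger than the cubes; if each cube contains a much finer grid, the schedule falls behind again, and so on at every scale. The cost of covering by these cubes is $p^d\varphi(2^{-L})$, of order $L^{d/(d-1)}\varphi(2^{-L})$, and this is small exactly when $\varphi$ is small compared with $\psi_d$.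

\section{A Cantor set without schedules}\label{sec:cantor}

We prove Theorem~\ref{thm:A}. By Theorem~\ref{thm:C} it suffices to construct a nonempty compact $\Lambda\subset[1,2]^d$ with $\mathcal H^\varphi(\Lambda)=0$ that has no $(1,N)$-schedule for some $N$.

\subsection{Construction}

Put $\Lambda_0=[1,2]^d$, $M_0=1$, $L_0=0$, $\eta_0=1$. Suppose that $\Lambda_{k-1}$ is a disjoint union of $M_{k-1}$ closed cubes of side $\eta_{k-1}=2^{-L_{k-1}}$. For an integer $p_k\ge1$ to be chosen, divide each of these cubes into $p_k^d$ closed \emph{cells} of side $2\delta_k$, where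
\[
\delta_k=\frac{\eta_{k-1}}{2p_k},\qquad\text{and put}\qquad M_k=M_{k-1}p_k^d.
\]
Each cell will contain one cube of generation $k$, and these cubes will be $\delta_k$-separated. By Lemma~\ref{lem:travel}, visiting all of them takes at least $\delta_kM_k/(6d)$ blocks. We want their side to be $2^{-L_k}$, where $L_k$ is only the fraction $2^{-k}$ of $\delta_kM_k$, so that the fractions are summable. Since $2^{-k}\delta_kM_k=c_kp_k^{d-1}$ with $c_k=2^{-k-1}\eta_{k-1}M_{k-1}$, we set
\[
L_k=\lfloor c_kp_k^{d-1}\rfloor,\qquad\eta_k=2^{-L_k},
\]
so that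
\begin{equation}\label{eq:budget}
L_k\le2^{-k}\delta_kM_k\qquad(k\ge1).
\end{equation}
We choose $p_k$ so large that
\begin{enumerate}
\item[(a)] $L_k\ge L_{k-1}+\log_2p_k+2$;
\item[(b)] $c_kp_k^{d-1}\ge1$, and hence $L_k\ge\frac12c_kp_k^{d-1}$;
\item[(c)] $M_k\varphi(\eta_k)\le2^{-k}$.
\end{enumerate}
This is possible. The number $c_k$ does not depend on $p_k$, and $d\ge2$, so $L_k$ grows at least linearly in $p_k$, and (a) and (b) hold for large $p_k$. (For $d=1$, $L_k$ would not depend on $p_k$, and the construction breaks down here.) By (b), $p_k^d\le(2L_k/c_k)^{d/(d-1)}$. Since $\psi_d(2^{-L})=(L\log2)^{-d/(d-1)}$ for $L\ge2$,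
\[
M_k\varphi(\eta_k)\le M_{k-1}\Bigl(\frac2{c_k}\Bigr)^{d/(d-1)}L_k^{d/(d-1)}\varphi(2^{-L_k})
=M_{k-1}\Bigl(\frac2{c_k\log2}\Bigr)^{d/(d-1)}\frac{\varphi(\eta_k)}{\psi_d(\eta_k)}.
\]
The constant in front is fixed by the earlier generations, and the ratio tends to $0$ as $p_k\to\infty$. This is the only use of the hypothesis $\varphi=o(\psi_d)$.

Condition (a) gives $\eta_k\le\eta_{k-1}/(4p_k)$ and $L_k\ge L_{k-1}+2$, that is,
\begin{equation}\label{eq:scales}
\eta_k\le\delta_k/2,\qquad L_k\ge2k\qquad(k\ge1).
\end{equation}
In each cell keep the concentric closed cube of side $\eta_k$. These $M_k$ cubes form \emph{generation $k$}, and $\Lambda_k$ is their union. Let $\Lambda=\bigcap_k\Lambda_k$. It is compact, and each cube of each generation contains a point of $\Lambda$, as it contains a decreasing sequence of cubes of later generations.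

\emph{Size.} The set $\Lambda$ is covered by $M_k$ cubes of diameter $\eta_k\to0$, so (c) gives $\mathcal H^\varphi(\Lambda)=0$.

\emph{Separation.} Distinct cubes of generation $k\ge1$ are at distance at least $\delta_k$. If they have the same parent, their centers differ by at least $2\delta_k$ in some coordinate, so the distance is at least $2\delta_k-\eta_k\ge\delta_k$. If their parents differ, then $k\ge2$ and by induction the distance is at least $\delta_{k-1}\ge\eta_{k-1}\ge\delta_k$.

\subsection{The mass covered by one block}

Fix $k_0\ge1$, and suppose that $I$, $(a_n)_{n\in I}$ is a $(1,N)$-schedule for $\Lambda$ with $N=2^{L_{k_0}}$. To measure how much of $\Lambda$ a block covers, choose $K>k_0$ with $\max I<2^{L_K}$, pick one point of $\Lambda$ in each cube of generation $K$, and let $\mu$ be the uniform probability measure on these $M_K$ points. Each cube of generation $k\le K$ contains $M_K/M_k$ cubes of generation $K$, so it has mass $1/M_k$. Put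
\[
\mu_j=\mu\Bigl(\bigcup_{n\in I_j}Q(a_n,1/n)\Bigr).
\]
Only blocks with $L_{k_0}\le j<L_K$ can be nonempty, so (S1) gives
\begin{equation}\label{eq:mass}
1\le\sum_{k=k_0+1}^K\ \sum_{L_{k-1}\le j<L_k}\mu_j.
\end{equation}
As in Example~\ref{ex:grid}, there are two bounds, one for balls smaller than the gaps of a generation and one for balls that see a generation as a solid cube.

\begin{lemma}\label{lem:twobounds}
\begin{enumerate}
\item[(T)] If $1\le l\le K$ and $2^{-j}<\delta_l$, then $\mu_j\le\dfrac{6d}{\delta_lM_l}$.
\item[(V)] If $2\le k\le K$, $j\ge L_{k-1}$ and $2^{-j}\ge\delta_k$, then $\mu_j\le6^d\,2^{dL_{k-1}}\,2^{-(d-1)j}$.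
\end{enumerate}
\end{lemma}

\begin{proof}
(T) For $n\in I_j$ we have $1/n\le2^{-j}<\delta_l$, so by separation $Q(a_n,1/n)\cap\Lambda$ lies in the cube of generation $l$ that contains $a_n$. By Lemma~\ref{lem:travel}, applied to the cubes of generation $l$ with $\delta=\delta_l\le1$, at most $6d/\delta_l$ cubes occur, and each has mass $1/M_l$.

(V) Let $r=2^{-j}$ and $n\in I_j$, so that $Q(a_n,1/n)\subset Q(a_n,r)$. By \eqref{eq:scales}, $r\le\eta_{k-1}<\delta_{k-1}$, so $Q(a_n,r)$ meets only one cube of generation $k-1$, the one containing $a_n$. An interval of length $2r$ that meets $q$ consecutive closed intervals of length $2\delta_k$ contains all but the first and the last, so $q\le r/\delta_k+2\le3r/\delta_k$. Hence $Q(a_n,r)$ meets at most $(3r/\delta_k)^d$ cells of this cube, each holding one cube of generation $k$. Therefore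
\[
\mu\bigl(Q(a_n,r)\bigr)\le\Bigl(\frac{3r}{\delta_k}\Bigr)^d\frac1{M_k}=\Bigl(\frac{6r}{\eta_{k-1}}\Bigr)^d\frac1{M_{k-1}}\le6^d\,2^{dL_{k-1}}\,2^{-dj}.
\]
Finally, $I_j$ has at most $2^j$ elements.
\end{proof}

\subsection{Summation}

Fix $k$ with $k_0<k\le K$, so $k\ge2$. For $L_{k-1}\le j<L_k$, either (V) or (T) with $l=k$ applies. But (V) is useless at the start of the range: because of the factor $2^{dL_{k-1}}$, it is small only when $j$ exceeds about $dL_{k-1}/(d-1)$. The blocks before that are few, a bounded multiple of $L_{k-1}$, and \eqref{eq:budget} lets us charge them to generation $k-1$. Put $J_k=dL_{k-1}+k$. Every $j\in[L_{k-1},L_k)$ falls in at least one of three cases.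

\emph{Case $j<J_k$.} Here $2^{-j}\le\eta_{k-1}<\delta_{k-1}$, so (T) applies with $l=k-1$. By \eqref{eq:scales}, $k\le2(k-1)\le L_{k-1}$, so there are at most $J_k\le(d+1)L_{k-1}$ such $j$. By \eqref{eq:budget} their total is at most
\[
\frac{6d(d+1)L_{k-1}}{\delta_{k-1}M_{k-1}}\le12d(d+1)\,2^{-k}.
\]

\emph{Case $j\ge J_k$ and $2^{-j}\ge\delta_k$.} By (V) and $(d-1)j\ge j$, which uses $d\ge2$ again, the total is at most
\[
\sum_{j\ge J_k}6^d\,2^{dL_{k-1}-j}=2\cdot6^d\,2^{-k}.
\]

\emph{Case $2^{-j}<\delta_k$.} There are at most $L_k$ such $j$ in the range. By (T) with $l=k$ and \eqref{eq:budget}, the total is at most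
\[
\frac{6dL_k}{\delta_kM_k}\le6d\,2^{-k}.
\]

With $C_d=12d(d+1)+2\cdot6^d+6d$, the right side of \eqref{eq:mass} is at most $C_d\sum_{k>k_0}2^{-k}=C_d2^{-k_0}$. If $k_0$ is chosen with $2^{k_0}>C_d$, this contradicts \eqref{eq:mass}. So $\Lambda$ has no $(1,2^{L_{k_0}})$-schedule, and by Theorem~\ref{thm:C} the family $(T_a)_{a\in\Lambda}$ has no common hypercyclic vector. The set $\Lambda$ depends only on $d$ and $\varphi$, so it serves every $X$. This proves Theorem~\ref{thm:A}, and with it Theorem~\ref{thm:answer}.\hfill$\square$

\section{Sets that are null for the critical gauge}\label{sec:converse}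

We prove Theorem~\ref{thm:B}. A ball of radius $e^{-L}$ must be given a time $n$ with $\log n$ below about $L$, so by Lemma~\ref{lem:timing} the tour must reach its center after traveling a distance less than about $\alpha L$. Example~\ref{ex:onlyS3} ordered the balls by their radii alone, which can waste length. The remedy is to group the balls by the order of magnitude of $L$, to treat the groups in increasing order of $L$, and to tour each group economically. The next lemma bounds the length of a tour through $m$ points by a multiple of $m^{1-1/d}$, and the requirement that $m^{1-1/d}$ be small compared with $L$ is the requirement that $mL^{-d/(d-1)}=m\,\psi_d(e^{-L})$ be small.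

\begin{lemma}[short tours]\label{lem:order}
Let $\ell>0$. Any $m\ge1$ points of a cube of side $\ell$ in $\mathbb R^d$, not necessarily distinct, can be ordered so that the sum of the distances between consecutive points is at most $2^d\ell\,m^{1-1/d}$.
\end{lemma}

\begin{proof}
Let $p=\lceil m^{1/d}\rceil$, so $m^{1/d}\le p\le2m^{1/d}$, and divide the cube into $p^d$ cells of side $\ell/p$. The cells can be enumerated so that consecutive cells share a face: for $d=1$ go from left to right, and for $d>1$ take the $p$ layers in the last coordinate one after the other, running through them alternately forward and backward in the order for $d-1$. Assign each point to a cell containing it, and list the points cell by cell. If two consecutive points lie in cells whose numbers differ by $t\ge0$, the centers of these cells are at distance at most $t\ell/p$, so the points are at distance at most $(t+1)\ell/p$. The numbers $t$ add up to less than $p^d$ and there are fewer than $m$ steps, so the total is at most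
\[
(p^d+m)\frac\ell p=\ell\Bigl(p^{d-1}+\frac mp\Bigr)\le\ell\,(2^{d-1}+1)\,m^{1-1/d}\le2^d\ell\,m^{1-1/d}.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Write $\Lambda$ as a countable union of compact sets. Each is $\mathcal H^{\psi_d}$-null, and a countable intersection of residual sets is residual, so we may assume that $\Lambda$ is compact and nonempty. Let $\Lambda\subset[\alpha,\beta]^d$ with $0<\alpha<\beta$, and put $\ell=\beta-\alpha$, $C=2^d\ell$. By Theorem~\ref{thm:C} it suffices to find an $(\varepsilon,N)$-schedule for given $\varepsilon>0$ and integer $N\ge1$.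

\emph{Constants.} Let $A$ be as in Lemma~\ref{lem:timing}. The left side below grows linearly in $k$, so there is an integer $k_1\ge0$ such that
\begin{equation}\label{eq:k1}
\log\bigl(N+2(A+1)4^{k+1}\bigr)+\frac{\ell k}\alpha+\log\frac2\varepsilon\le2^{k-1}\qquad(k\ge k_1).
\end{equation}
Put $\theta=\min\{\alpha/(8C),\,2^{-k_1-1}\}\in(0,1)$ and $\kappa=\theta^{d/(d-1)}\in(0,1)$.

\emph{Groups.} Take points $b_\nu\in\Lambda$ and radii $r_\nu$ as in Lemma~\ref{lem:cover}, for $\psi_d$ and this $\kappa$. Since $\psi_d(r_\nu)<\kappa<1$, we have $r_\nu=e^{-L_\nu}$ with $L_\nu>1$, and $\sum_\nu L_\nu^{-d/(d-1)}<\kappa$. For $k\ge0$ let $G_k=\{\nu:2^k\le L_\nu<2^{k+1}\}$, and let $m_k$ be the number of its elements. These groups contain all indices $\nu$. From $m_k2^{-(k+1)d/(d-1)}\le\kappa$ and $d/(d-1)\le2$ we get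
\begin{equation}\label{eq:groups}
m_k^{1-1/d}\le\theta\,2^{k+1},\qquad m_k\le4^{k+1}.
\end{equation}
Each single term satisfies $L_\nu^{-d/(d-1)}<\kappa$, so $L_\nu>1/\theta\ge2^{k_1+1}$. Hence $G_k=\varnothing$ for $k\le k_1$, and \eqref{eq:k1} holds for every group that occurs.

\emph{Tour.} List the indices group by group, with $k$ increasing, and within each group order the centers by Lemma~\ref{lem:order}. Renumber the balls as $1,\dots,H$ in this order, and let $n_1<\dots<n_H$ be the times of Lemma~\ref{lem:timing}, with $a_{n_q}=b_q$. Then (S2) and (S3) hold, and it remains to prove $2r_q\le\varepsilon/n_q$, which gives (S1).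

Let $q\in G_k$. By \eqref{eq:groups}, $q\le\sum_{j=0}^k4^{j+1}\le2\cdot4^{k+1}$. The distance traveled inside the groups $G_0,\dots,G_k$ is at most $\sum_{j=0}^kC\theta\,2^{j+1}\le4C\theta\,2^k$, by Lemma~\ref{lem:order} and \eqref{eq:groups}. Before step $q$ there are at most $k$ jumps from one group to the next, each of length at most $\ell$. So \eqref{eq:timing} gives
\[
\log n_q\le\log\bigl(N+2(A+1)4^{k+1}\bigr)+\frac{\ell k}\alpha+\frac{4C\theta}\alpha\,2^k.
\]
The last term is at most $2^{k-1}$ because $\theta\le\alpha/(8C)$. Adding \eqref{eq:k1},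
\[
\log n_q+\log\frac2\varepsilon\le2^{k-1}+2^{k-1}=2^k\le L_q,
\]
that is, $2r_q=2e^{-L_q}\le\varepsilon/n_q$. Thus the balls $Q(b_q,\varepsilon/n_q)$ cover $\Lambda$, and we have an $(\varepsilon,N)$-schedule.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BCM}
Fr\'ed\'eric Bayart, Fernando Costa, Quentin Menet,
\emph{Common hypercyclic vectors and dimension of the parameter set},
arXiv:2103.13152 (2021).

\end{thebibliography}
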